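\title{Missing integers in the spectra of burnt pancake graphs}

\begin{abstract}
We disprove the conjecture that every integer from $-(n-1)$ to $n$ is an adjacency eigenvalue of the burnt pancake graph $\mathbb{BP}_n$ for all $n\ge 3$. It fails for $n=3$, where $1$ is not an eigenvalue, and for every $n\ge 7$, where $-(n-1)$ is not. For the second statement we show that $\lambda_n/n$ is nondecreasing, where $\lambda_n$ is the least eigenvalue of $\mathbb{BP}_n$, and we determine $\lambda_4$ exactly. The number of missing integers grows linearly in $n$, and $\lim \lambda_n/n$ exists and lies in $(-0.8375,-2/\pi]$.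
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $n\ge1$, put $[n]=\{1,\dots,n\}$, and write $\overline{k}=-k$. The \emph{hyperoctahedral group} $B_n$ is the group, under composition, of all bijections $\sigma$ of $\{\pm1,\dots,\pm n\}$ with $\sigma(-i)=-\sigma(i)$. It has order $2^n n!$, and we write its elements as words $\sigma=\sigma_1\sigma_2\cdots\sigma_n$ with $\sigma_i=\sigma(i)$. For $1\le i\le n$ the \emph{signed prefix reversal} $r_i$ is the map
\[
r_i(\sigma_1\cdots\sigma_n)=\overline{\sigma_i}\,\overline{\sigma_{i-1}}\cdots\overline{\sigma_1}\,\sigma_{i+1}\cdots\sigma_n .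
\]
One may read $\sigma$ as a stack of $n$ distinct pancakes, each burnt on one side, listed from the top, the sign telling which side is up; then $r_i$ flips the top $i$ pancakes. The \emph{burnt pancake graph} $\mathbb{BP}_n$ has vertex set $B_n$ and joins $\sigma$ to $r_i(\sigma)$ for $1\le i\le n$. It is a simple $n$-regular graph. We write $\mathrm{sp}(\mathbb{BP}_n)$ for the set of eigenvalues of its adjacency matrix and $\lambda_n$ for the least of them.

Which integers are eigenvalues? By regularity the spectrum lies between $-n$ and $n$, and $n$ belongs to it. The value $-n$ occurs for $n=1,2$, where the graph is a single edge and an $8$-cycle, and the results below exclude it for $n\ge3$. So for $n\ge 3$ the candidates are $-(n-1),\dots,n$. It is known that for $n\ge3$ every integer in $\{0,1,\dots,n\}\setminus\{\lfloor n/2\rfloor\}$ is an eigenvalue. With $2^n n!$ eigenvalues, counted with multiplicity, in an interval of length $2n$, one may hope that all candidates occur. The problem we address comes from Blanco and Buehrle~\cite{BB}.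

\medskip
\noindent\textbf{Conjecture.} \emph{For all $n\ge3$, every integer $k$ with $-(n-1)\le k\le n$ is an eigenvalue of $\mathbb{BP}_n$.}
\medskip

The conjecture fails in the first case, at the one nonnegative value $\lfloor 3/2\rfloor=1$ that the known result leaves out.

\begin{theorem}\label{thm:three}
The integers in $\mathrm{sp}(\mathbb{BP}_3)$ are exactly $-2,-1,0,2,3$. In particular $1\notin\mathrm{sp}(\mathbb{BP}_3)$, and the conjecture is false. Moreover $\lambda_3=-(1+\sqrt3)$.
\end{theorem}

Discarding small $n$ does not repair the conjecture. At the negative end it fails for all large $n$, because the least eigenvalue moves away from $-n$ at a linear rate. The reason is a monotonicity property of the ratio $\lambda_n/n\ge-1$.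

\begin{theorem}\label{thm:mono}
If $1\le m\le n$, then $\lambda_n/n\ge\lambda_m/m$.
\end{theorem}

Thus one exact value of $\lambda_m$ bounds $\lambda_n$ from below for all $n\ge m$. We use $m=4$.

\begin{theorem}\label{thm:four}
$\lambda_4=-t_4$, where $t_4\in(\frac{10}{3},\frac{67}{20})$ is the largest root of $t^3-4t^2+t+4$.
\end{theorem}

\begin{theorem}\label{thm:missing}
For $n\ge4$ we have $\lambda_n\ge-\frac{t_4}{4}n>-\frac{67}{80}n$, and at least $\lceil(1-\frac{t_4}{4})n\rceil-1$ of the integers $-(n-1),\dots,n$ are missing from $\mathrm{sp}(\mathbb{BP}_n)$. If $j\ge1$ and $n\ge\frac{80j}{13}$, then $-(n-j)\notin\mathrm{sp}(\mathbb{BP}_n)$. In particular $-(n-1)\notin\mathrm{sp}(\mathbb{BP}_n)$ for all $n\ge7$.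
\end{theorem}

So for every fixed $j$ even the weaker inclusion $\{-(n-j),\dots,n\}\subset\mathrm{sp}(\mathbb{BP}_n)$ fails for all large $n$. In the other direction, an explicit test vector bounds $\lambda_n$ from above.

\begin{theorem}\label{thm:limit}
For all $n\ge1$,
\[
\lambda_n\le-\frac{1}{2\sin(\pi/(4n+2))}<-\frac{2n}{\pi}.
\]
The limit $L=\lim\lambda_n/n=\sup_n\lambda_n/n$ exists, and $-0.8375<L\le-2/\pi$.
\end{theorem}

In the range below $n=7$ the conjecture has some support.

\begin{proposition}\label{prop:small}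
We have $-(n-1)\in\mathrm{sp}(\mathbb{BP}_n)$ for $n=3,4,5$, and the conjectured inclusion holds for $n=4$.
\end{proposition}

We do not decide whether $-5\in\mathrm{sp}(\mathbb{BP}_6)$, nor whether the inclusion holds for $n=5$ or $n=6$.

The graph $\mathbb{BP}_n$ is a Cayley graph of $B_n$, so its adjacency operator splits along the irreducible representations of $B_n$ (Section~\ref{sec:setup}). To show that a number is an eigenvalue, one representation is enough. To show that it is not, all of them must be examined. This is feasible by hand for $n=3$ (Section~\ref{sec:three}) and, with a comparison lemma, for $n=4$ (Section~\ref{sec:four}), but not for general $n$. Theorem~\ref{thm:mono} avoids representations altogether: it places copies of $\mathbb{BP}_{n-1}$ inside $\mathbb{BP}_n$, by freezing one pancake or gluing two together, in such a way that all flips are used equally often (Section~\ref{sec:mono}). Section~\ref{sec:end} draws the consequences.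

\section{The spectrum through representations}\label{sec:setup}

Let $\varrho_i\in B_n$ be given by $\varrho_i(j)=-(i+1-j)$ for $1\le j\le i$ and $\varrho_i(j)=j$ for $j>i$. Then $\varrho_i^2=1$, and $(\sigma\varrho_i)(j)=-\sigma_{i+1-j}$ for $j\le i$, so $r_i(\sigma)=\sigma\varrho_i$. The adjacency operator on functions $f$ on $B_n$ is therefore
\[
(Rf)(\sigma)=\sum_{i=1}^n f(\sigma\varrho_i).
\]
For a finite-dimensional representation $W$ of $B_n$ let $M(W)$ be the operator by which $\varrho_1+\dots+\varrho_n$ acts on $W$, and put $N(W)=-M(W)$.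

\begin{lemma}\label{lem:reps}
Every eigenvalue of $M(W)$, for any $W$, lies in $\mathrm{sp}(\mathbb{BP}_n)$. If every complex irreducible representation of $B_n$ is a constituent of one of $W_1,\dots,W_r$, then $\mathrm{sp}(\mathbb{BP}_n)$ is the union of the spectra of $M(W_1),\dots,M(W_r)$.
\end{lemma}

\begin{proof}
The spectrum of $M(W)$ is the union of the spectra of $M(W')$ over the irreducible constituents $W'$ of $W$, since $M(W)$ preserves each summand of a decomposition. The operator $R$ is $M(W)$ for the right regular representation $(g\cdot f)(\sigma)=f(\sigma g)$, which contains every irreducible $W'$, with multiplicity $\dim W'$.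
\end{proof}

All representations that we write down are real, with an orthonormal basis in which the group acts by orthogonal matrices; we do not distinguish them from their complexifications, which have the same eigenvalues. An orthogonal involution is symmetric, so $M(W)$ is a real symmetric matrix. For a symmetric operator $N$ and a real $t$, the inequality $N\le t$ means $\langle v,Nv\rangle\le t\|v\|^2$ for all $v$, that is, all eigenvalues are at most $t$. By Lemma~\ref{lem:reps}, $-\lambda_n$ is the largest eigenvalue of any $N(W)$.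

For $g\in B_n$ let $|g|\in S_n$ be the permutation $p\mapsto|g(p)|$; the map $g\mapsto|g|$ is a homomorphism, so every representation of $S_n$ is one of $B_n$. Let $\pi_i=|\varrho_i|$, the involution with $\pi_i(p)=i+1-p$ for $p\le i$ and $\pi_i(p)=p$ for $p>i$. Thus
\[
\pi_1=1,\qquad \pi_2=(12),\qquad \pi_3=(13),\qquad \pi_4=(14)(23).
\]
We use the linear characters $1$, $\varepsilon(g)=\prod_{p\in[n]}\operatorname{sign}g(p)$, $\mathrm{sgn}(g)=\mathrm{sgn}\,|g|$, and $\varepsilon\,\mathrm{sgn}$. For such a character $\chi$ put $\chi_i=\chi(\varrho_i)$. Since $\varrho_i$ changes $i$ signs and $\pi_i$ has $\binom i2$ inversions, $\varepsilon_i=(-1)^i$ and $\mathrm{sgn}_i=(-1)^{i(i-1)/2}$. The vectors $(\chi_1,\chi_2,\chi_3,\chi_4)$ are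
\begin{equation}\label{eq:chars}
1:(1,1,1,1),\quad \varepsilon:(-1,1,-1,1),\quad \mathrm{sgn}:(1,-1,-1,1),\quad \varepsilon\,\mathrm{sgn}:(-1,-1,1,1).
\end{equation}
The last one explains why $\lambda_1=-1$ and $\lambda_2=-2$, and it shows what changes at $n=3$: none of these characters is $-1$ on all of $\varrho_1,\varrho_2,\varrho_3$.

Two representations on $\mathbb{R}^n$, with basis $e_1,\dots,e_n$, recur throughout: the permutation representation $U$, where $ge_p=e_{|g|(p)}$, and the signed permutation representation $V$, where $ge_p=\operatorname{sign}g(p)\,e_{|g|(p)}$. Write $[P]$ for $1$ if the statement $P$ holds and $0$ otherwise, and let $\delta=1$ for $U$ and $\delta=-1$ for $V$. The generator $\varrho_i$ fixes $e_p$ if $i<p$, and if $i\ge p$ it sends $e_p$ to $\delta e_q$ with $p+q-1=i$. Hence, in $U\otimes\chi$ and $V\otimes\chi$,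
\begin{equation}\label{eq:matrix}
M_{pq}=\delta\,[p+q\le n+1]\,\chi_{p+q-1}+[p=q]\sum_{i<p}\chi_i .
\end{equation}

To find very negative eigenvalues one wants a representation in which $N$ has no cancellation. In $U\otimes\varepsilon$ a change of signs of the basis makes every entry of $N$ nonnegative.

\begin{lemma}\label{lem:T}
Let $H_n$ be the $n\times n$ matrix with entries $[p+q\le n+1]$, let $D_n=\operatorname{diag}(0,1,0,1,\dots)$, and let $T_n=H_n+D_n$. Then $N(U\otimes\varepsilon)$ is conjugate to $T_n$. In particular $-t\in\mathrm{sp}(\mathbb{BP}_n)$ for every eigenvalue $t$ of $T_n$.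
\end{lemma}

\begin{proof}
By \eqref{eq:matrix}, $N_{pq}=[p+q\le n+1](-1)^{p+q}-[p=q]\sum_{i<p}(-1)^i$, and $-\sum_{i<p}(-1)^i$ is $1$ for even $p$ and $0$ for odd $p$. Conjugation by $\operatorname{diag}((-1)^p)$ removes the factor $(-1)^{p+q}$.
\end{proof}

Finally, let $E$ be the two-dimensional irreducible representation of $S_3$, on the vectors in $\mathbb{R}^3$ with coordinate sum $0$. We use three facts about it. A transposition has trace $1$ on $\mathbb{R}^3$, hence trace $0$ on $E$. If $c$ is a $3$-cycle, then $1+c+c^2$ replaces each coordinate by the sum of all three, so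
\begin{equation}\label{eq:E}
c+c^{-1}=-1\ \text{ on }E,\qquad\text{and the three transpositions sum to }0\text{ on }E;
\end{equation}
the second statement is the identity $1+c+c^2=0$ multiplied by a transposition.

\section{Three pancakes}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{thm:three}]
We first list the irreducible representations of $B_3$, and claim that they are the four linear characters $\chi$, the representations $E$ and $\varepsilon\otimes E$, and the four $V\otimes\chi$. The elements $g$ with $|g|=1$ act on the three coordinate lines of $V$ by distinct characters, so an invariant subspace of $V$ is spanned by some of the $e_p$; the lines are permuted transitively, so $V$ is irreducible, and so is $V\otimes\chi$. Both $\varrho_1$ and $\varrho_2$ have trace $1$ on $V$, so their traces on $V\otimes\chi$ are $(\chi_1,\chi_2)$; by \eqref{eq:chars} these four pairs are different. The same pairs separate the linear characters, and $\varrho_1$ has trace $2$ on $E$ and $-2$ on $\varepsilon\otimes E$. So the ten representations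 are irreducible and pairwise inequivalent. The squares of their dimensions sum to $4\cdot1+2\cdot4+4\cdot9=48=|B_3|$, so the list is complete.

For a linear character, $M=\chi_1+\chi_2+\chi_3$ is $3$ for $\chi=1$ and $-1$ for the other three.

On $E$ we have $M=1+(12)+(13)$, and on $\varepsilon\otimes E$ we have $M=-1+(12)-(13)$. The products $(12)(13)$ and $(13)(12)$ are the two $3$-cycles, so \eqref{eq:E} gives $((12)+(13))^2=2-1=1$ and $((12)-(13))^2=2+1=3$. Both operators $(12)\pm(13)$ have trace $0$, so their eigenvalues are $\pm1$ and $\pm\sqrt3$. Hence $M$ has eigenvalues $2,0$ on $E$ and $-1\pm\sqrt3$ on $\varepsilon\otimes E$.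

On $V\otimes\chi$, formula \eqref{eq:matrix} gives
\[
M=\begin{pmatrix}-\chi_1&-\chi_2&-\chi_3\\-\chi_2&\chi_1-\chi_3&0\\-\chi_3&0&\chi_1+\chi_2\end{pmatrix},
\]
and expanding along the first row, with $\chi_2^2=\chi_3^2=1$,
\[
\det(x-M)=(x+\chi_1)(x-\chi_1+\chi_3)(x-\chi_1-\chi_2)-(x-\chi_1-\chi_2)-(x-\chi_1+\chi_3).
\]
For $\chi=1$ and for $\chi=\mathrm{sgn}$ this is $(x+1)x(x-2)-x-(x-2)$; for $\chi=\varepsilon$ it is $(x-1)x^2-2x$; for $\chi=\varepsilon\,\mathrm{sgn}$ it is $(x-1)(x+2)^2-2(x+2)$. The characteristic polynomials are collected here.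
\[
\begin{array}{l|c|l}
W&\dim W&\det(x-M(W))\\ \hline
1&1&x-3\\
\varepsilon,\ \mathrm{sgn},\ \varepsilon\,\mathrm{sgn}&1&x+1\\
E&2&x(x-2)\\
\varepsilon\otimes E&2&x^2+2x-2\\
V,\ V\otimes\mathrm{sgn}&3&x^3-x^2-4x+2\\
V\otimes\varepsilon&3&x(x-2)(x+1)\\
V\otimes\varepsilon\,\mathrm{sgn}&3&(x+2)(x^2+x-4)
\end{array}
\]
An integer root of $x^3-x^2-4x+2$ divides $2$, and the values at $1,-1,2,-2$ are $-2,4,-2,-2$; so there is none. The quadratics $x^2+2x-2$ and $x^2+x-4$ have discriminants $12$ and $17$, so their roots are irrational. The integer roots in the table are therefore $-2,-1,0,2,3$.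

The cubic $x^3-x^2-4x+2$ has derivative $3x^2-2x-4>0$ for $x\le-2$ and equals $-2$ at $x=-2$, so all its roots exceed $-2$. The roots below $-2$ in the table are $-1-\sqrt3$ and $(-1-\sqrt{17})/2$, and the first is smaller because $\sqrt{17}<1+2\sqrt3$. Hence $\lambda_3=-(1+\sqrt3)$.
\end{proof}

\begin{remark}
The table passes a trace test. Each $M(W)$ occurs $\dim W$ times in $R$, and the traces of $M(W)^2$, row by row, are $9,1,4,8,9,5,13$. This gives $\operatorname{tr}R^2=9+3\cdot1+2\cdot4+2\cdot8+2\cdot3\cdot9+3\cdot5+3\cdot13=144=48\cdot3$, the number of closed walks of length $2$.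
\end{remark}

\section{Freezing and gluing pancakes}\label{sec:mono}

It suffices to prove Theorem~\ref{thm:mono} for consecutive values, that is, $(n-1)\lambda_n\ge n\lambda_{n-1}$ for $n\ge2$. For $f\colon B_n\to\mathbb{R}$ put
\[
q_k=\sum_{\sigma\in B_n}f(\sigma)f(\sigma\varrho_k),\qquad Q=q_1+\dots+q_n=\langle f,Rf\rangle .
\]
The number $\lambda_n$ is the largest constant with $Q\ge\lambda_n\|f\|^2$ for all $f$.

The evident copies of $\mathbb{BP}_{n-1}$ in $\mathbb{BP}_n$ keep the bottom pancake fixed and use the flips $r_1,\dots,r_{n-1}$. As we shall see, they give $Q-q_n\ge\lambda_{n-1}\|f\|^2$. The flip $r_n$ is not controlled, and the Cauchy--Schwarz bound $q_n\ge-\|f\|^2$ yields only $\lambda_n+n\ge\lambda_{n-1}+(n-1)$. This keeps the distance from $-n$ at least $\lambda_3+3=2-\sqrt3$, but it does not make it grow. We need further copies of $\mathbb{BP}_{n-1}$ that omit the other flips. They arise by gluing two pancakes into one.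

\begin{example}\label{ex:glue}
Let $n=3$. Applying $r_1$ and $r_2$ alternately to $12$ runs through all eight elements of $B_2$, so $\mathbb{BP}_2$ is an $8$-cycle. Replace the letter $2$ by the block $23$, and $\overline2$ by the flipped block $\overline3\,\overline2$. The result is an $8$-cycle in $\mathbb{BP}_3$:
\[
\begin{array}{ccccccccc}
12&\xrightarrow{r_1}&\overline1 2&\xrightarrow{r_2}&\overline2 1&\xrightarrow{r_1}&21&\xrightarrow{r_2}&\overline1\,\overline2\\
123&\xrightarrow{r_1}&\overline1 23&\xrightarrow{r_3}&\overline3\,\overline2 1&\xrightarrow{r_2}&231&\xrightarrow{r_3}&\overline1\,\overline3\,\overline2\\[2ex]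
\overline1\,\overline2&\xrightarrow{r_1}&1\overline2&\xrightarrow{r_2}&2\overline1&\xrightarrow{r_1}&\overline2\,\overline1&\xrightarrow{r_2}&12\\
\overline1\,\overline3\,\overline2&\xrightarrow{r_1}&1\overline3\,\overline2&\xrightarrow{r_3}&23\overline1&\xrightarrow{r_2}&\overline3\,\overline2\,\overline1&\xrightarrow{r_3}&123
\end{array}
\]
At the four vertices where the block is on top, the cycle uses $r_2$ and $r_3$; the flip $r_1$ would cut the block. At the four vertices where it lies second, the cycle uses $r_1$ and $r_3$. The frozen copy uses $r_1$ and $r_2$. Counting the glued copy twice and the frozen copy once, each flip is omitted equally often.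
\end{example}

The signs are what make gluing consistent: a flip turns the block over, and the sign of the glued letter in $B_{n-1}$ records which way up it lies. The next lemma turns a copy of $\mathbb{BP}_m$ into an inequality. A single copy sees only a few values of $f$, so we use all its left translates, which are again copies because left multiplication commutes with the flips.

\begin{lemma}\label{lem:transfer}
Let $\varphi\colon B_m\to B_n$ be a map such that for all $\tau\in B_m$ and $i\in[m]$ there is $\ell(i,\tau)\in[n]$ with $\varphi(r_i\tau)=r_{\ell(i,\tau)}\varphi(\tau)$. Then for every $f\colon B_n\to\mathbb{R}$,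
\[
\frac1{|B_m|}\sum_{\tau\in B_m}\sum_{i=1}^m q_{\ell(i,\tau)}\ \ge\ \lambda_m\|f\|^2 .
\]
\end{lemma}

\begin{proof}
Fix $\sigma\in B_n$ and let $F(\tau)=f(\sigma\varphi(\tau))$. By hypothesis $F(r_i\tau)=f(\sigma\varphi(\tau)\varrho_{\ell(i,\tau)})$. The inequality $\sum_\tau\sum_iF(\tau)F(r_i\tau)\ge\lambda_m\sum_\tau F(\tau)^2$ on $\mathbb{BP}_m$ reads
\[
\sum_{\tau}\sum_{i=1}^m f(\sigma\varphi(\tau))\,f(\sigma\varphi(\tau)\varrho_{\ell(i,\tau)})\ \ge\ \lambda_m\sum_\tau f(\sigma\varphi(\tau))^2 .
\]
Sum over $\sigma\in B_n$. For fixed $\tau$ the map $\sigma\mapsto\sigma\varphi(\tau)$ is a bijection of $B_n$, so the term $(\tau,i)$ on the left sums to $q_{\ell(i,\tau)}$ and each term on the right sums to $\|f\|^2$.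
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:mono}]
Let $n\ge2$ and $m=n-1$. We apply Lemma~\ref{lem:transfer} to two maps.

\emph{Freezing.} Let $\varphi(\tau)=\tau_1\cdots\tau_{n-1}\,n$. Then $\ell(i,\tau)=i$, and the lemma gives
\begin{equation}\label{eq:freeze}
Q-q_n\ \ge\ \lambda_{n-1}\|f\|^2 .
\end{equation}

\emph{Gluing.} Let $\varphi(\tau)$ be obtained from the word $\tau$ by replacing the letter $n-1$ by the two letters $n-1,\,n$, or the letter $\overline{n-1}$ by the two letters $\overline{n},\,\overline{n-1}$, whichever occurs. Let $k$ be the position with $|\tau_k|=n-1$. If $i<k$, the flip $r_i$ does not reach the block, and $\varphi(r_i\tau)=r_i\varphi(\tau)$. If $i\ge k$, the first $i$ letters of $\tau$ correspond to the first $i+1$ letters of $\varphi(\tau)$; reversing and negating exchanges the two forms of the block, so $\varphi(r_i\tau)=r_{i+1}\varphi(\tau)$. Thus $\ell(i,\tau)$ runs through $[n]\setminus\{k\}$ as $i$ runs through $[n-1]$, and $\sum_iq_{\ell(i,\tau)}=Q-q_k$. Each $k\in[n-1]$ occurs for the same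 number of $\tau\in B_{n-1}$, so the lemma gives
\begin{equation}\label{eq:glue}
\frac1{n-1}\sum_{k=1}^{n-1}(Q-q_k)\ \ge\ \lambda_{n-1}\|f\|^2 .
\end{equation}

Adding \eqref{eq:freeze} to $n-1$ times \eqref{eq:glue} gives $\sum_{k=1}^n(Q-q_k)=(n-1)Q$ on the left and $n\lambda_{n-1}\|f\|^2$ on the right. This holds for all $f$, so $(n-1)\lambda_n\ge n\lambda_{n-1}$, and the theorem follows by induction on $n-m$.
\end{proof}

Together with Theorem~\ref{thm:three} this gives $\lambda_n\ge-\frac{1+\sqrt3}{3}n>-n$ for $n\ge3$. The bound exceeds $-(n-1)$ exactly when $n>3/(2-\sqrt3)=3(2+\sqrt3)=11.19\ldots$, so $-(n-1)\notin\mathrm{sp}(\mathbb{BP}_n)$ for $n\ge12$ already follows. The value of $\lambda_4$ lowers $12$ to $7$.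

\section{Four pancakes}\label{sec:four}

We prove Theorem~\ref{thm:four} by showing that the largest eigenvalue of $N(W)$ is $t_4$ for $W=U\otimes\varepsilon$ and $W=U\otimes\varepsilon\,\mathrm{sgn}$, and that $N(W)\le\frac{10}3$ for representations $W$ covering all remaining irreducibles. Since $t_4>\frac{10}3$, this gives $\lambda_4=-t_4$.

\subsection{The irreducible representations of $B_4$}

Recall that a representation $W$ of a group $G$ is \emph{induced} from a representation $W_0$ of a subgroup $G_0$ if $W_0$ is a $G_0$-invariant subspace and $W$ is the direct sum of the subspaces $gW_0$, with $g$ running over representatives of $G/G_0$; this determines $W$ up to isomorphism.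

The group $B_n$ is the semidirect product $A\rtimes S_n$, where $A\cong\{\pm1\}^n$ is the abelian normal subgroup of the $g$ with $|g|=1$. The characters of $A$ are $\eta_I(a)=\prod_{p\in I}\operatorname{sign}a(p)$ for $I\subseteq[n]$, and $S_n$ permutes them as it permutes the subsets $I$. The orbits are indexed by $k=|I|$. Fix $I$ with $|I|=k$ and let $G_I$ be the group of $g$ with $|g|(I)=I$; the formula for $\eta_I$ defines a character of $G_I$. For an irreducible representation $Z$ of the stabilizer $S_k\times S_{n-k}$ of $I$ in $S_n$, induce $\eta_I\otimes Z$ from $G_I$ to $B_n$, and say that the result has \emph{level} $k$. By the description of the representations of a semidirect product with abelian normal factor \cite[\S8.2, Prop.~25]{Serre}, these representations, for $0\le k\le n$ and all $Z$, are irreducible, pairwise inequivalent, and exhaust the irreducible representations of $B_n$.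

Concretely, a representation of level $k$ is a sum $W=\bigoplus_{|J|=k}W_J$ with $gW_J=W_{|g|(J)}$, and $A$ acts on $W_J$ by $\eta_J$. As $\varepsilon$ restricts to $\eta_{[n]}$ on $A$ and $\eta_J\eta_{[n]}=\eta_{[n]\setminus J}$, tensoring with $\varepsilon$ is a bijection from level $k$ to level $n-k$. For $n=4$ this gives the following list.
\begin{itemize}
\item \emph{Levels $0$ and $4$.} Level $0$ consists of the five irreducibles of $S_4$: $1$, $\mathrm{sgn}$, the sum-zero subspace $U_0$ of $U$, $U_0\otimes\mathrm{sgn}$, and the representation $E'$ pulled back from $E$ along $S_4\to S_3$, with kernel $\{1,(12)(34),(13)(24),(14)(23)\}$. Apart from $E'$ and $\varepsilon\otimes E'$, these and their twists by $\varepsilon$ are the constituents of the four $U\otimes\chi$.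
\item \emph{Levels $1$ and $3$.} Take $I=\{1\}$, with stabilizer $S_3$ acting on $\{2,3,4\}$. The choices $Z=1$ and $Z=\mathrm{sgn}$ give $V$ and $V\otimes\mathrm{sgn}$, and $Z=E$ gives a representation $Y$ of dimension $8$. With level $3$ we obtain the four $V\otimes\chi$, $Y$, and $\varepsilon\otimes Y$.
\item \emph{Level $2$.} The group $S_2\times S_2$ has four irreducibles, all of dimension $1$ with values $\pm1$. They give four representations of dimension $6$.
\end{itemize}
The squared dimensions sum to $4\cdot1+4\cdot9+2\cdot4+4\cdot16+2\cdot64+4\cdot36=384=|B_4|$.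

\subsection{A comparison lemma}

We need only upper bounds for most $N(W)$, so we replace a block matrix by a small scalar matrix that dominates it and test the latter on a positive vector.

\begin{lemma}\label{lem:compare}
Let $N=(N_{pq})$ be a symmetric operator in block form on an orthogonal sum $\bigoplus_pW_p$. Let $K$ be a real symmetric matrix with $N_{pp}\le K_{pp}$ for all $p$ and $\|N_{pq}\|\le K_{pq}$ for $p\ne q$. If a vector $y$ with positive entries satisfies $Ky\le ty$ entrywise, then $N\le t$.
\end{lemma}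

\begin{proof}
Let $v=\sum_pv_p$ with $v_p\in W_p$ and $z_p=\|v_p\|$. For $p\ne q$ we have $K_{pq}\ge0$ and $2z_pz_q\le z_p^2y_q/y_p+z_q^2y_p/y_q$. Using the symmetry of $K$,
\[
\langle v,Nv\rangle\le\sum_pK_{pp}z_p^2+\sum_{p\ne q}K_{pq}z_pz_q\le\sum_pK_{pp}z_p^2+\sum_{p\ne q}K_{pq}z_p^2\frac{y_q}{y_p}=\sum_pz_p^2\frac{(Ky)_p}{y_p}\le t\|v\|^2.\qedhere
\]
\end{proof}

The representations $U\otimes\chi$, $V\otimes\chi$, $Y$, $\varepsilon\otimes Y$ share one shape, and one choice of $K$ handles most of them.

\begin{corollary}\label{cor:four}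
Let $W=W_1\oplus\dots\oplus W_4$ be an orthogonal representation of $B_4$, with mutually orthogonal $W_p$ and $gW_p=W_{|g|(p)}$. If the diagonal blocks of $N=N(W)$ satisfy $N_{11}\le1$, $N_{22}\le0$, $N_{33}\le0$, $N_{44}\le1$, then $N\le3$.
\end{corollary}

\begin{proof}
For $p\ne q$ only $\varrho_{p+q-1}$ maps $W_q$ to $W_p$, so $\|N_{pq}\|=1$ for $pq\in\{12,13,14,23\}$ and $N_{24}=N_{34}=0$. Let $K$ have these off-diagonal entries and diagonal $(1,0,0,1)$. For $y=(2,1,1,1)$ we get $Ky=(5,3,3,3)\le3y$.
\end{proof}

\subsection{The representations $U\otimes\chi$, $V\otimes\chi$ and $E'$}\label{sub:UV}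

By \eqref{eq:matrix}, the diagonal of $N$ is $(-\delta\chi_1,\ -\chi_1-\delta\chi_3,\ -\chi_1-\chi_2,\ -\chi_1-\chi_2-\chi_3)$. With \eqref{eq:chars}:
\[
\begin{array}{c|cccc}
\chi&1&\varepsilon&\mathrm{sgn}&\varepsilon\,\mathrm{sgn}\\ \hline
U\otimes\chi&(-1,-2,-2,-3)&(1,2,0,1)&(-1,0,0,1)&(1,0,2,1)\\
V\otimes\chi&(1,0,-2,-3)&(-1,0,0,1)&(1,-2,0,1)&(-1,2,2,1)
\end{array}
\]
Corollary~\ref{cor:four} gives $N\le3$ except for $U\otimes\varepsilon$, $U\otimes\varepsilon\,\mathrm{sgn}$ and $V\otimes\varepsilon\,\mathrm{sgn}$, which we solve exactly.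

For $U\otimes\varepsilon$, Lemma~\ref{lem:T} gives the matrix
\[
T_4=\begin{pmatrix}1&1&1&1\\1&2&1&0\\1&1&0&0\\1&0&0&1\end{pmatrix}.
\]
Its trace is $4$ and the sum of the squares of its entries is $14$, so its principal $2\times2$ minors sum to $(16-14)/2=1$. Expanding along the first row, the principal $3\times3$ minors on the index sets $123$, $124$, $134$, $234$ are $-1+1-1$, $2-1-2$, $0-1+0$, $0-1+0$, each equal to $-1$. The determinant is $0$, since $T_4(1,-1,1,-1)^T=0$. So the characteristic polynomial is $t\,p(t)$ with $p(t)=t^3-4t^2+t+4$. Now $p'(t)=3t^2-8t+1>0$ for $t\ge3$, and $p(\frac{10}3)=-\frac2{27}<0<\frac{443}{8000}=p(\frac{67}{20})$. Hence the largest eigenvalue of $T_4$ is the largest root $t_4$ of $p$, and $\frac{10}3<t_4<\frac{67}{20}$.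

For $U\otimes\varepsilon\,\mathrm{sgn}$, the off-diagonal entries of $N$ at $12,13,14,23$ are $-\chi_2,-\chi_3,-\chi_4,-\chi_4=1,-1,-1,-1$. Conjugation by $\operatorname{diag}(1,1,-1,-1)$ makes all four equal to $1$, and interchanging the indices $2$ and $3$ then turns the diagonal $(1,0,2,1)$ into $(1,2,0,1)$ and the matrix into $T_4$.

For $V\otimes\varepsilon\,\mathrm{sgn}$, formula \eqref{eq:matrix} gives
\begin{equation}\label{eq:Ves}
M=\begin{pmatrix}1&1&-1&-1\\1&-2&-1&0\\-1&-1&-2&0\\-1&0&0&-1\end{pmatrix},
\end{equation}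
which has the eigenvectors $(0,1,1,0)$, $(1,-1,1,1)$, $(0,1,-1,2)$, $(3,1,-1,-1)$ with eigenvalues $-3,-2,-1,2$. So $N\le3$.

On $E'$ the elements $\pi_1$ and $\pi_4=(14)(23)$ act trivially, and $\pi_2,\pi_3$ act by orthogonal involutions $s_2,s_3$, whose eigenvalues are at least $-1$ and at most $1$. So $M(E')=2+s_2+s_3\ge0$ and $M(\varepsilon\otimes E')=-1+s_2-s_3+1\ge-2$, and $N\le2$ in both cases.

\subsection{Level two}

Let $W$ have level $2$. Each $W_J$ is a line. Choose $\psi_I\ne0$ in $W_I$ and put $\psi_J=h_J\psi_I$, where $|h_J|(I)=J$. For $g\in B_4$ and $J'=|g|(J)$ the element $h_{J'}^{-1}gh_J$ lies in $G_I$ and acts on $\psi_I$ by $\pm1$, so $g\psi_J=\pm\psi_{J'}$. We declare the $\psi_J$ orthonormal and bound the entries of $N$ without knowing the signs, which treats the four representations at once.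

The generator $\varrho_1$ lies in $A$ and acts on $\psi_J$ by $\eta_J(\varrho_1)$; it contributes $+1$ to $N_{JJ}$ if $1\in J$ and $-1$ otherwise. Writing $J$ as a two-digit word, $\pi_2$ fixes $12,34$, $\pi_3$ fixes $13,24$, and $\pi_4$ fixes $14,23$. So each $J$ receives exactly one more diagonal contribution $\pm1$, and $N_{JJ}\le2$ if $1\in J$, $N_{JJ}\le0$ if $1\notin J$. The remaining nonzero entries are $\pm1$, at the pairs exchanged by $\pi_2$ ($13$ with $23$, $14$ with $24$), by $\pi_3$ ($12$ with $23$, $14$ with $34$) and by $\pi_4$ ($12$ with $34$, $13$ with $24$). These pairs form the hexagon $13,23,12,34,14,24$, along which sets with and without $1$ alternate. Let $K$ be the adjacency matrix of the hexagon with diagonal $2$ or $0$ as above, and let $y_J=3$ if $1\in J$ and $y_J=2$ otherwise. Then $(Ky)_J=2\cdot3+2\cdot2=\frac{10}3\cdot3$ in the first case and $(Ky)_J=2\cdot3\le\frac{10}3\cdot2$ in the second. Lemma~\ref{lem:compare} gives $N\le\frac{10}3$.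

\subsection{The representations $Y$ and $\varepsilon\otimes Y$}

Let $B_4$ act on the space with orthonormal basis $e_{(p,q)}$, $p\ne q$ in $[4]$, by $ge_{(p,q)}=\operatorname{sign}g(p)\,e_{(|g|(p),|g|(q))}$. Let $Y_p$ be the plane of vectors $\sum_{q\ne p}c_qe_{(p,q)}$ with $\sum_qc_q=0$. Then $gY_p=Y_{|g|(p)}$, and $G_{\{1\}}$ acts on $Y_1$ by $\eta_{\{1\}}\otimes E$, so $Y_1\oplus\dots\oplus Y_4$ is $Y$.

To write the blocks as operators on one plane, view $Y_1$ as $E=\{(x_2,x_3,x_4):x_2+x_3+x_4=0\}$ and identify $Y_1$ with $Y_p$ by $e_{(1,q)}\mapsto e_{(p,\pi_p(q))}$; this is possible because $\pi_p(1)=p$. Then $\varrho_i$ maps $Y_p$ to $Y_{p'}$, where $p'=\pi_i(p)$, by the permutation $\pi_{p'}\pi_i\pi_p$ of $\{2,3,4\}$, with a factor $-1$ if $p\le i$ and $+1$ if $p>i$. Put $s=(23)$. The maps $Y_p\to Y_p$ are $\pm\pi_p\pi_i\pi_p$ for the $i$ with $\pi_i(p)=p$: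
\[
\begin{array}{c|cccc}
&Y_1&Y_2&Y_3&Y_4\\ \hline
\varrho_1&-1&1&1&1\\
\varrho_2&&&\pi_3\pi_2\pi_3=s&\pi_4\pi_2\pi_4=(34)\\
\varrho_3&&-\pi_2\pi_3\pi_2=-s&&\pi_4\pi_3\pi_4=(24)
\end{array}
\]
Off the diagonal, $\varrho_i$ maps $Y_1$ to $Y_i$ by $-\pi_i\pi_i\pi_1=-1$ for $i=2,3,4$, and $\varrho_4$ maps $Y_2$ to $Y_3$ by $-\gamma$, where $\gamma=\pi_3\pi_4\pi_2$ is the $3$-cycle $2\to4\to3\to2$.

For $Y$ itself, the diagonal blocks of $N=-\sum_i\varrho_i$ are $1$, $-1+s$, $-1-s$, and $-1-(34)-(24)=-1+s$ by \eqref{eq:E}. The last three are at most $0$, so $N(Y)\le3$ by Corollary~\ref{cor:four}.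

For $\varepsilon\otimes Y$ we have $N=\varrho_1-\varrho_2+\varrho_3-\varrho_4$, with the $\varrho_i$ acting as on $Y$. The diagonal blocks are
\[
-1,\qquad 1-s,\qquad 1-s,\qquad 1+(24)-(34),
\]
the blocks from $Y_1$ to $Y_2,Y_3,Y_4$ are $+1,-1,+1$, and the block from $Y_2$ to $Y_3$ is $\gamma$. Here Lemma~\ref{lem:compare} with these four blocks is too weak. Any admissible $K$ has $K_{11}\ge-1$, $K_{22},K_{33}\ge2$ and $K_{12},K_{13},K_{23}\ge1$, so its Rayleigh quotient at $(1,2,2,0)$ is at least $\frac{31}9>t_4$. The signs and the rotation $\gamma$ must be used.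

Diagonalize $s$ with $e_-=(1,-1,0)/\sqrt2$ and $e_+=(1,1,-2)/\sqrt6$, so $se_\pm=\pm e_\pm$, and write $x=x_+e_++x_-e_-$ for $x\in E$. Conjugation by $s$ exchanges $(24)$ and $(34)$, so the symmetric operator $(24)-(34)$ anticommutes with $s$ and has zero diagonal in this basis. It sends $(1,-1,0)$ to $(0,-1,1)-(1,0,-1)=-(1,1,-2)$, so its off-diagonal entry is $-\sqrt3$. The $3$-cycle $\gamma$ sends $(1,-1,0)$ to $(-1,0,1)$ and $(1,1,-2)$ to $(1,-2,1)$; taking inner products, $\gamma e_-=-\frac12e_--\frac{\sqrt3}2e_+$ and $\gamma e_+=\frac{\sqrt3}2e_--\frac12e_+$. Thus $\gamma=-\frac12+\frac{\sqrt3}2J$, where $J$ is the antisymmetric operator with $Je_+=e_-$ and $Je_-=-e_+$.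

Let $v$ have components $a,b,c,d\in E$ in $Y_1,\dots,Y_4$. Then
\begin{align*}
\langle v,Nv\rangle={}&-|a|^2+2b_-^2+2c_-^2+|d|^2-2\sqrt3\,d_+d_-\\
&+2\langle a,b-c\rangle+2\langle a,d\rangle+2\langle c,\gamma b\rangle .
\end{align*}
The components $b$ and $c$ have the same diagonal block and meet $a$ only through $b-c$. This suggests the orthogonal change of variables $u=(b-c)/\sqrt2$, $w=(b+c)/\sqrt2$. We get $b_-^2+c_-^2=u_-^2+w_-^2$ and $2\langle a,b-c\rangle=2\sqrt2\langle a,u\rangle$. Further $\langle c,b\rangle=\frac12(|w|^2-|u|^2)$, and antisymmetry of $J$ gives $\langle c,Jb\rangle=\frac12\langle w-u,J(w+u)\rangle=\langle w,Ju\rangle=w_-u_+-w_+u_-$. Therefore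
\[
2\langle c,\gamma b\rangle=\tfrac12|u|^2-\tfrac12|w|^2+\sqrt3\,(w_-u_+-w_+u_-).
\]
The cross terms now link the eight coordinates in a path. In the order $w_-,u_+,a_+,d_+,d_-,a_-,u_-,w_+$ the matrix of $N$ is tridiagonal, with
\[
\text{diagonal }\ \tfrac32,\ \tfrac12,\ -1,\ 1,\ 1,\ -1,\ \tfrac52,\ -\tfrac12,\qquad
\text{off-diagonal }\ \tfrac{\sqrt3}2,\ \sqrt2,\ 1,\ -\sqrt3,\ 1,\ \sqrt2,\ -\tfrac{\sqrt3}2 .
\]
We show that $P=\frac{10}3-N$ is positive definite. Its diagonal is $\frac{11}6,\frac{17}6,\frac{13}3,\frac73,\frac73,\frac{13}3,\frac56,\frac{23}6$, and the squares of its off-diagonal entries are $\frac34,2,1,3,1,2,\frac34$. If an end variable $x_1$ has diagonal entry $\alpha>0$ and is linked to $x_2$ by the entry $\beta$, then $\alpha x_1^2+2\beta x_1x_2=\alpha(x_1+\beta x_2/\alpha)^2-(\beta^2/\alpha)x_2^2$. So $P$ is positive definite if and only if the form obtained by deleting $x_1$ and lowering the diagonal entry of $x_2$ by $\beta^2/\alpha$ is. Three such steps from the left give the successive entries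
\[
\tfrac{11}6,\qquad \tfrac{17}6-\tfrac9{22}=\tfrac{80}{33},\qquad \tfrac{13}3-\tfrac{33}{40}=\tfrac{421}{120},\qquad \tfrac73-\tfrac{120}{421}=\tfrac{2587}{1263},
\]
and three steps from the right give
\[
\tfrac{23}6,\qquad \tfrac56-\tfrac9{46}=\tfrac{44}{69},\qquad \tfrac{13}3-\tfrac{69}{22}=\tfrac{79}{66},\qquad \tfrac73-\tfrac{66}{79}=\tfrac{355}{237}.
\]
All are positive. What remains is a $2\times2$ form in $d_+,d_-$ with diagonal $\frac{2587}{1263},\frac{355}{237}$ and squared off-diagonal entry $3$. Its determinant is positive because $2587\cdot355=918385>897993=3\cdot1263\cdot237$. Hence $N(\varepsilon\otimes Y)\le\frac{10}3$.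

Every irreducible representation of $B_4$ has now been covered, and Theorem~\ref{thm:four} is proved.

\section{The negative end of the spectrum}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:missing}]
For $n\ge4$, Theorems~\ref{thm:mono} and~\ref{thm:four} give $\lambda_n\ge\frac n4\lambda_4=-\frac{t_4}4n>-\frac{67}{80}n$. If $1\le j<(1-\frac{t_4}4)n$, then $-(n-j)<-\frac{t_4}4n\le\lambda_n$, so $-(n-j)$ is not an eigenvalue; there are $\lceil(1-\frac{t_4}4)n\rceil-1$ such integers $j$. If $j\ge1$ and $n\ge\frac{80j}{13}$, then $n\ge7$ and $-(n-j)\le-\frac{67}{80}n<\lambda_n$. For $j=1$ the condition is $n\ge7$.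
\end{proof}

The hypothesis $n\ge4$ enters through Theorem~\ref{thm:mono} and cannot be dropped: $\lambda_3=-2.73\ldots$ is less than $-\frac{67}{80}\cdot3$. For $n=6$ the bound is $-\frac32t_4$, which lies below $-5$ precisely because $t_4>\frac{10}3$. This is why the argument says nothing about $-5\in\mathrm{sp}(\mathbb{BP}_6)$.

For an upper bound on $\lambda_n$ a single representation suffices. We use $T_n=H_n+D_n$, drop the nonnegative diagonal $D_n$, and find an eigenvector of $H_n$. The operator $H_n$ forms partial sums and reverses the index; partial sums turn a cosine into a sine, and for the right frequency the reversal turns it back.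

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
Let $\theta=\pi/(2n+1)$ and $y_p=\cos((p-\frac12)\theta)$ for $p\in[n]$; note $y_1>0$. Summing $2\sin(\theta/2)\cos((q-\frac12)\theta)=\sin(q\theta)-\sin((q-1)\theta)$ over $q$ gives
\[
(H_ny)_p=\sum_{q=1}^{n+1-p}\cos((q-\tfrac12)\theta)=\frac{\sin((n+1-p)\theta)}{2\sin(\theta/2)}=\frac{y_p}{2\sin(\theta/2)},
\]
where the last step uses $(n+1-p)\theta+(p-\frac12)\theta=(n+\frac12)\theta=\frac\pi2$. Since $D_n\ge0$, the Rayleigh quotient of $T_n$ at $y$ is at least $1/(2\sin(\theta/2))$. By Lemma~\ref{lem:T} and $\sin x<x$ for $x>0$,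
\[
-\lambda_n\ \ge\ \frac1{2\sin(\pi/(4n+2))}\ >\ \frac{2n+1}\pi\ >\ \frac{2n}\pi .
\]
The sequence $\lambda_n/n$ is nondecreasing by Theorem~\ref{thm:mono} and bounded above by $-2/\pi$, so it converges to its supremum $L\le-2/\pi$. Finally $L\ge\lambda_4/4=-t_4/4>-\frac{67}{80}=-0.8375$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:small}]
For $n=3$, Theorem~\ref{thm:three} contains $-2\in\mathrm{sp}(\mathbb{BP}_3)$. For $n=4$, the matrix \eqref{eq:Ves} has the eigenvalues $-3,-2,-1,2$. The values $0,1,3,4$ are covered by the known result quoted in the introduction; they are also visible in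
\[
M(U)=\begin{pmatrix}1&1&1&1\\1&2&1&0\\1&1&2&0\\1&0&0&3\end{pmatrix},
\]
with eigenvectors $(3,-1,-1,-1)$, $(0,1,-1,0)$, $(0,1,1,-2)$, $(1,1,1,1)$ in this order. So all of $-3,\dots,4$ occur. For $n=5$,
\[
T_5\begin{pmatrix}4\\5\\3\\3\\1\end{pmatrix}=\begin{pmatrix}1&1&1&1&1\\1&2&1&1&0\\1&1&1&0&0\\1&1&0&1&0\\1&0&0&0&0\end{pmatrix}\begin{pmatrix}4\\5\\3\\3\\1\end{pmatrix}=\begin{pmatrix}16\\20\\12\\12\\4\end{pmatrix},
\]
so $4$ is an eigenvalue of $T_5$, and $-4\in\mathrm{sp}(\mathbb{BP}_5)$ by Lemma~\ref{lem:T}.
\end{proof}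

\begin{thebibliography}{9}

\bibitem{BB}
Sa\'ul A. Blanco and Charles Buehrle, \emph{Some integer values in the spectra of burnt pancake graphs}, arXiv:2408.05349 (2024).

\bibitem{Serre}
Serre, \emph{Linear Representations of Finite Groups}.

\end{thebibliography}
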